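
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Saddle germs of holomorphic foliations without polynomial models}


\begin{abstract}
Let $\lambda<0$ be irrational. Is every germ at $0\in\mathbb C^2$ of a holomorphic foliation
$(x+A)\,dy-(\lambda y+B)\,dx=0$, with $A,B$ of order at least two, holomorphically conjugate to a germ
defined by a polynomial $1$-form? We show that the answer is negative for an explicit $\lambda$, and that for a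
given $\lambda$ it is positive if and only if $\lambda$ is a Brjuno number. When $\lambda$ is not Brjuno,
uncountably many conjugacy classes contain no polynomial foliation. The invariants that detect this are
the multipliers of the small cycles of the holonomy: infinitely many cycles of
$e^{2\pi i\lambda}z+z^2$ persist over a whole ball in a Banach space of perturbations, they keep
accumulating at $0$, and their multipliers are independent. In a family with $N$ parameters, on the other
hand, the values taken by $N+1$ multipliers form only a null set.
\end{abstract}

\section{The question and the answer}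

\subsection{The question}

Fix an irrational number $\lambda<0$ and consider germs at $0\in\mathbb C^2$ of singular holomorphic
foliations
\begin{equation}\label{eq:form}
(x+A(x,y))\,dy-(\lambda y+B(x,y))\,dx=0,
\end{equation}
where $A,B$ are holomorphic near $0$ and have vanishing $1$-jet at $0$ (value and first derivatives).
The leaves are the trajectories of the vector field
$(x+A)\,\partial_x+(\lambda y+B)\,\partial_y$, whose linear part is $\mathrm{diag}(1,\lambda)$.
Two germs are \emph{equivalent} if a germ of holomorphic diffeomorphism of $(\mathbb C^2,0)$ carries one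
foliation to the other. A foliation is \emph{polynomial} if it is defined by a form $P\,dy-Q\,dx$ with
$P,Q\in\mathbb C[x,y]$. Calsamiglia and Sad \cite{CS} ask:

\begin{quote}
\emph{Does every equivalence class of germs \eqref{eq:form}, with $\lambda<0$ irrational, contain a
polynomial foliation?}
\end{quote}

Formal power series suggest that the answer is yes. A term $x^ay^b$ of order $a+b\ge2$ in the
first or second component of the vector field is removed by a change of coordinates whose coefficient has the
denominator $a+b\lambda-1$ or $a+b\lambda-\lambda$. Since $\lambda$ is irrational, these numbers vanish only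
for $(a,b)=(1,0)$ and $(a,b)=(0,1)$ respectively. So every germ \eqref{eq:form} is \emph{formally} conjugate to
the linear foliation $x\,dy-\lambda y\,dx=0$, which is polynomial. The problem is convergence: because
$\lambda<0$, the denominators accumulate at $0$.

A count of coefficients suggests that the answer is no. Polynomial forms make up countably many
finite-dimensional families, while \eqref{eq:form} has infinitely many free coefficients. The
count alone proves nothing, since coordinate changes also have infinitely many coefficients, and for
some $\lambda$ they suffice to linearize every germ. To turn the count into a proof one needs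
infinitely many \emph{independent analytic invariants}, and they must come from the small denominators.

\subsection{The results}

Throughout, $D_r=\{z\in\mathbb C:|z|<r\}$,
\[
\nu=e^{2\pi i\lambda},\qquad f_0(z)=\nu z+z^2 .
\]
A \emph{cycle} of a holomorphic map $f$ in one variable is a periodic orbit. Its \emph{multiplier} is
$\mu=(f^q)'(z)$, where $z$ is one of its points and $q$ is the minimal period; it does not depend on $z$. The
cycle is \emph{repelling} if $|\mu|>1$ and \emph{attracting} if $|\mu|<1$. We shall use the following
property of $\lambda$.

\begin{quote}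
\textbf{(SC)} The polynomial $f_0$ has infinitely many distinct cycles $O_n\not\ni0$ $(n\ge1)$ with
$\max_{\zeta\in O_n}|\zeta|\to0$ as $n\to\infty$.
\end{quote}

\begin{theorem}\label{thm:answer}
Let $\lambda=-\sum_{j\ge1}1/a_j$ with $a_1=2$ and $a_{j+1}=2^{4a_j2^{a_j}}$. Then $\lambda<0$ is irrational, and
some germ \eqref{eq:form} is not equivalent to any germ defined by a polynomial $1$-form.
\end{theorem}

So the answer to the question is negative. For a given $\lambda$ it is decided by
arithmetic.

\begin{theorem}\label{thm:class}
For $\lambda<0$ irrational, the following are equivalent: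
\begin{enumerate}
\item[\rm(a)] every equivalence class of germs \eqref{eq:form} for this $\lambda$ contains a polynomial foliation;
\item[\rm(b)] $\lambda$ is a Brjuno number, that is, $\sum_n\frac{\log q_{n+1}}{q_n}<\infty$, where $p_n/q_n$ are
the convergents of $\lambda$.
\end{enumerate}
\end{theorem}

The negative parts of both theorems rest on a general statement, in which polynomials play no special role
beyond being countably many finite-dimensional families.

\begin{theorem}\label{thm:general}
Let $\lambda<0$ be irrational and satisfy {\rm(SC)}. Let $T_1,T_2,\dots$ be countably many finite-dimensional,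
second countable complex manifolds, $T_j$ of pure dimension $N_j$. For each $j$ let
\[
\omega_p=(x+A_p)\,dy-(\lambda y+B_p)\,dx,\qquad p\in T_j,
\]
be a family with $A_p(x,y)$, $B_p(x,y)$ holomorphic in $(p,x,y)$ near $T_j\times\{0\}$ and with vanishing
$1$-jets at $(x,y)=0$. Then some germ \eqref{eq:form} is equivalent to no $\omega_p$, $p\in\bigsqcup_jT_j$.
Moreover, the set of equivalence classes (for this $\lambda$) that contain no polynomial foliation is
uncountable.
\end{theorem}

Second countability cannot be dropped: the set of \emph{all} germs \eqref{eq:form}
with the discrete topology is a $0$-dimensional manifold that is not second countable, and it meets every class.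

\subsection{Results that are quoted}

We use one published theorem for all three theorems above and three more for Theorem~\ref{thm:class} only.
Holonomy is recalled in Section~\ref{sec:hol}.

\begin{theorem}[P\'erez-Marco--Yoccoz \cite{PMY}]\label{thm:PMY}
Let $\lambda<0$ be irrational. Every germ $f\in\mathrm{Diff}(\mathbb C,0)$ with $f'(0)=e^{2\pi i\lambda}$ is, up to
conjugacy in $\mathrm{Diff}(\mathbb C,0)$, the holonomy of some foliation \eqref{eq:form} along its separatrix
tangent to $\{y=0\}$, for the positively oriented loop.
\end{theorem}

The normalization is immaterial. Reversing the loop replaces $f$ by $f^{-1}$ and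
$e^{2\pi i\lambda}$ by $e^{-2\pi i\lambda}$. Using the other separatrix amounts to exchanging $x$ and $y$ and
replacing $\lambda$ by $1/\lambda$, which is again negative and irrational.

The other three results are:
\begin{itemize}
\item \emph{Yoccoz \cite{Y}}: if $\lambda$ is irrational and not Brjuno, every neighborhood of $0$ contains
infinitely many cycles of $f_0$.
\item \emph{Brjuno's theorem}: if $\lambda$ is Brjuno, every germ $f(z)=e^{2\pi i\lambda}z+O(z^2)$ is holomorphically
linearizable.
\item \emph{Mattei--Moussu \cite{MM}}: for fixed $\lambda<0$, two foliations \eqref{eq:form} whose holonomies along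
the separatrices tangent to $\{y=0\}$ are conjugate are equivalent.
\end{itemize}

\section{The idea in the smallest cases}\label{sec:idea}

The separatrix tangent to $\{y=0\}$ has a holonomy germ $k\in\mathrm{Diff}(\mathbb C,0)$ with
multiplier $\nu$, and equivalent foliations have conjugate holonomies. By Theorem~\ref{thm:PMY} every germ with
multiplier $\nu$ occurs. So we look for conjugacy invariants of one-variable germs
$\nu z+O(z^2)$. If such a germ has cycles in every neighborhood of $0$, their multipliers are
invariants, and we want to use as many of them as we need.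

\subsection{A cycle of period two}
Let $|\nu|=1$, $\nu\ne-1$. If $f_0$ exchanges $a\neq b$, then subtracting $a^2+\nu a=b$ and
$b^2+\nu b=a$ gives $a+b=-(1+\nu)$, and adding them gives $(a+b)^2-2ab=(1-\nu)(a+b)$, that is, $ab=1+\nu$. So $a$ and
$b$ are the roots of
\[
z^2+(1+\nu)z+(1+\nu)=0 .
\]
Conversely, the roots are distinct, since the discriminant is
$(1+\nu)(\nu-3)\ne0$, and a root $a$ satisfies $a^2+\nu a=-a-(1+\nu)=b$. So there is
exactly one cycle of period two, and three features of it can be read off.

\emph{It is small when $\nu$ is close to $-1$}, since $|a|^2\le|1+\nu|(1+|a|)$, and likewise for $b$.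

\emph{It is repelling.} Its multiplier is
$(\nu+2a)(\nu+2b)=\nu^2-2\nu(1+\nu)+4(1+\nu)=4+2\nu-\nu^2$. With $\nu=e^{i\theta}$ and $c=\cos\theta$,
\[
|4+2\nu-\nu^2|^2=|4\bar\nu+2-\nu|^2=(2+3c)^2+25(1-c^2)=29+12c-16c^2 .
\]
This concave function of $c$ equals $1$ at $c=-1$ and $25$ at $c=1$, so it is greater than $1$ for $-1<c\le 1$.

\emph{Its multiplier can be moved without moving the cycle.} Put $w(z)=z^2(z-a)(z-b)$. Since $w$
vanishes to order two at $0$, the map $f_0+tw$ has multiplier $\nu$ at $0$; it
still exchanges $a$ and $b$, and the multiplier of this cycle is
\[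
\bigl(\nu+2a+ta^2(a-b)\bigr)\bigl(\nu+2b-tb^2(a-b)\bigr),
\]
a polynomial in $t$ with leading coefficient $-a^2b^2(a-b)^2\ne0$. It is not constant, so it is an open
function of $t$.

\subsection{Counting}
Assume (SC), and suppose that the three features hold for infinitely many cycles at once and in a robust way:
for every $g$ in a ball $\mathcal U$ of functions vanishing to order two at $0$, the map $f_0+g$ has cycles $O_n(g)$
that depend holomorphically on $g$, have periods independent of $g$, tend to $0$ as $n\to\infty$, and have
independently movable multipliers $\mu_n(g)$ with $|\mu_n(g)|>1$.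

\emph{No parameter.} Let $k$ be one germ, defined on $D_\delta$. If $f_0+g$ is conjugate to $k$ by some $\psi$, then for
large $n$ the set $\psi(O_n(g))$ is a cycle of $k$ in $D_\delta$ with multiplier $\mu_n(g)\neq1$. Periodic points of $k$ of a
given period with multiplier $\ne1$ are isolated, so $k$ offers only countably many values for
$\mu_n(g)$. Each equation $\mu_n(g)=\text{const}$ defines a closed set with empty interior, so by Baire's theorem
most $f_0+g$ are not conjugate to $k$, nor to any of countably many given germs.

\emph{One parameter.} In a family $k_p$ with $p\in\mathbb C$, the multiplier of a cycle moves with $p$ and may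
fill an open set, so one multiplier no longer gives an obstruction. But as $p$ varies, the \emph{pairs} of multipliers of
two cycles form at most countably many holomorphic images of curves in $\mathbb C^2$. This is a null set, while
$(\mu_n(g),\mu_{n'}(g))$ moves freely in an open set. With $N$ parameters we use $N+1$ cycles.

\medskip
What remains is to make the picture robust. The implicit function
theorem continues each repelling cycle to \emph{some} ball of perturbations, but a priori this ball shrinks as
$n\to\infty$, and Baire's theorem needs one ball for all $n$. Section~\ref{sec:nonrep} shows that for every $g$ in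
the unit ball \emph{all} cycles of $f_0+g$ in $D_4$ other than $\{0\}$ are repelling, so that they cannot
collide with each other; they cannot collide with $0$ because $\nu$ is not a root of unity.
In Section~\ref{sec:persist} this gives continuation over the whole ball; Harnack's inequality then shows
that the continued cycles still tend to $0$. We begin with the passage from foliations to germs.

\section{Foliations and their holonomies}\label{sec:hol}

\subsection{Forms, vector fields, polynomial models}

To $\omega=a\,dy-b\,dx$ we associate $X_\omega=a\,\partial_x+b\,\partial_y$, so that $\omega(X_\omega)=0$. As usual, common factors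
of $a$ and $b$ are discarded, since they do not change the foliation; the zeros are then isolated. For
\eqref{eq:form} the only zero near $0$ is $0$ itself, since the linear part is invertible.

\begin{lemma}\label{lem:unit}
Let $X,X'$ be germs at $0\in\mathbb C^2$ of holomorphic vector fields without zeros outside $0$, and let $\Phi$ be a
germ of diffeomorphism of $(\mathbb C^2,0)$ carrying the foliation of $X$ to that of $X'$. Then $\Phi_*X=vX'$ with
$v$ holomorphic and $v(0)\neq0$.
\end{lemma}

\begin{proof}
Outside $0$ the fields $\Phi_*X$ and $X'$ are parallel and do not vanish, so $\Phi_*X=vX'$ there with $v$ holomorphic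
and nowhere zero. By Hartogs' theorem $v$ and $1/v$ extend holomorphically to $0$. Their product is $1$.
\end{proof}

\begin{lemma}\label{lem:poly}
If a germ \eqref{eq:form} is equivalent to a germ defined by a polynomial $1$-form, then it is equivalent to a germ
$(x+A')\,dy-(\lambda y+B')\,dx=0$ in which $A',B'$ are polynomials with vanishing $1$-jet.
\end{lemma}

\begin{proof}
Let $\Phi$ conjugate $\omega$ of the form \eqref{eq:form} to $\eta=P\,dy-Q\,dx$ with $P,Q$ polynomials. Dividing by
$\gcd(P,Q)$, we may assume that $P,Q$ are coprime, so they have finitely many common zeros, and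
Lemma~\ref{lem:unit} applies: $\Phi_*X_\omega=vX_\eta$ with $v(0)\ne0$. In particular $X_\eta(0)=0$. Comparing linear
parts, with $L=D\Phi(0)$,
\[
L\,\mathrm{diag}(1,\lambda)\,L^{-1}=v(0)\,DX_\eta(0).
\]
Hence the polynomial vector field $v(0)\,(L^{-1})_*X_\eta$ has linear part $\mathrm{diag}(1,\lambda)$. It is
$X_{\omega'}$ for a form $\omega'$ as required, and $\omega'$ is equivalent to $\eta$ by the linear map $L$.
\end{proof}

For each $d\ge1$, let $T_d^{\mathrm{pol}}$ be the finite-dimensional vector space of pairs $(A',B')$ of polynomials of degree
$\le d$ with vanishing $1$-jet, with the tautological family of forms over it. By Lemma~\ref{lem:poly}, these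
countably many families, all admissible in Theorem~\ref{thm:general}, meet every class that contains a polynomial
foliation. \emph{So the first assertion of Theorem~\ref{thm:general} implies that for every $\lambda$ satisfying {\rm(SC)}
some class contains no polynomial foliation.}

\subsection{The separatrix}

Let $\omega_p$, $p\in T_j$, be a family as in Theorem~\ref{thm:general}. We need a separatrix that varies holomorphically
with $p$. A smooth invariant curve means a nonsingular holomorphic one.

\begin{lemma}\label{lem:sep}
Each $\omega_p$ has exactly one smooth invariant curve $S(p)$ through $0$ tangent to $\{y=0\}$. Near any $p_0\in T_j$ it is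
$S(p)=\{y=s_p(x)\}$ with $s_p(x)$ holomorphic in $(p,x)$ on a neighborhood of $(p_0,0)$, and $s_p(0)=s_p'(0)=0$.
\end{lemma}

\begin{proof}
Such a curve is a graph $y=s(x)$ with $s$ holomorphic and $s(0)=s'(0)=0$, and it is invariant iff
\[
(x+A_p(x,s))\,s'=\lambda s+B_p(x,s).
\]
Write $s=xu$ with $u(0)=0$. Since the $1$-jets vanish,
$A_p(x,xu)=x^2\hat A_p(x,u)$ and $B_p(x,xu)=x^2\hat B_p(x,u)$. Dividing by $x$ we get
$(1+x\hat A_p)(u+xu')=\lambda u+x\hat B_p$, that is,
\[
xu'=(\lambda-1)u+xG_p(x,u),\qquad G_p=\frac{\hat B_p-\lambda u\hat A_p}{1+x\hat A_p}.
\]
For $u=\sum_{k\ge1}u_kx^k$ this reads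
\[
(k+1-\lambda)\,u_k=[x^{k-1}]\,G_p(x,u(x)),\qquad k\ge1,
\]
where $[x^{k-1}]$ denotes the coefficient of $x^{k-1}$. The right-hand side involves only $u_1,\dots,u_{k-1}$, and
$k+1-\lambda\geq1$ because $\lambda<0$: there are no small denominators here. So there is a unique formal solution,
and its coefficients are holomorphic in $p$.

For convergence, choose $C,\rho>0$ such that $G_p$ is holomorphic near $\{|x|\le\rho,\ |u|\le\rho\}$ and
$|G_p|\le C$ there, for all $p$ in a
neighborhood of $p_0$. By Cauchy's estimates the coefficients of $G_p$ are bounded in modulus by those of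
$C(1-x/\rho)^{-1}(1-u/\rho)^{-1}$. Let $U=\sum_{k\ge1} U_kx^k$ be the formal solution of
\[
U=x\,C\,(1-x/\rho)^{-1}(1-U/\rho)^{-1}.
\]
Its coefficients satisfy the analogous recursion with factor $1$ in place of $k+1-\lambda$, so $|u_k(p)|\le U_k$ by
induction. By the implicit function theorem applied to $U(1-U/\rho)=Cx/(1-x/\rho)$, the series $U$ converges.
Hence $u$ converges uniformly in $p$, and $s_p=xu$ is holomorphic in $(p,x)$.
\end{proof}

\subsection{The holonomy}

Recall the definition. Let $S$ be a small disc around $0$ in $S(p)$ such that $S\setminus\{0\}$ consists of regular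
points of the foliation. Take a base point in $S\setminus\{0\}$, a transversal disc at it with a coordinate centered
at the base point, and a loop $\gamma$ in
$S\setminus\{0\}$. Lifting $\gamma$ to nearby leaves gives a germ of diffeomorphism of the transversal fixing the base
point, the \emph{holonomy} of $\gamma$, which the coordinate identifies with an element of
$\mathrm{Diff}(\mathbb C,0)$. It depends only on the homotopy class of $\gamma$ with fixed base point.
Changing the transversal or its coordinate conjugates the holonomy. Moving the base point along a path $\beta$ in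
$S\setminus\{0\}$ and replacing
$\gamma$ by $\beta^{-1}\gamma\beta$ conjugates it by the transport along $\beta$. Since $\pi_1(S\setminus\{0\})\cong\mathbb Z$
is abelian, the conjugacy class in $\mathrm{Diff}(\mathbb C,0)$ of the holonomy of the positive generator is well
defined. We call it \emph{the holonomy of $\omega_p$ along $S(p)$}.

\begin{lemma}\label{lem:hol}
Every $p_0\in T_j$ has a neighborhood $V$, and there are $\delta>0$ and a holomorphic function $(p,z)\mapsto k_p(z)$ on
$V\times D_\delta$, such that for $p\in V$ the germ of $k_p$ at $0$ represents the holonomy of $\omega_p$ along $S(p)$. Moreover,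
$k_p(0)=0$ and $k_p'(0)=e^{2\pi i\lambda}=\nu$.
\end{lemma}

\begin{proof}
We have $A_p(x,s_p(x))=O(x^2)$ uniformly for $p$ near $p_0$. So we can fix $r>0$ such that, for $p$ near $p_0$, the
function $s_p$ is holomorphic near $\{|x|\le r\}$ and $x+A_p(x,s_p(x))\ne0$ for
$0<|x|\le r$. Parametrize $S(p)$ by $x$; the circle $x=re^{i\theta}$ is the positive generator, and $\{x=r\}$ is a
transversal with coordinate $Y=y-s_p(r)$.
Writing $y=s_p(x)+Y$ for nearby leaves and using $dx=ix\,d\theta$, we get
\[
\frac{dY}{d\theta}=ix\Bigl[\frac{\lambda y+B_p(x,y)}{x+A_p(x,y)}-s_p'(x)\Bigr],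
\qquad x=re^{i\theta},\ y=s_p(x)+Y .
\]
For $p$ near $p_0$ and $Y$ small the right-hand side is continuous in $\theta$ and holomorphic in $(p,Y)$, and it
vanishes at $Y=0$. So the solution with $Y(0)=z$ exists on $[0,2\pi]$ for $z$ small, uniformly for $p$ in some neighborhood $V$ of
$p_0$, and $k_p(z):=Y(2\pi)$ is holomorphic on some $V\times D_\delta$, with $k_p(0)=0$.

For the multiplier, replace $y$ by $y-s_p(x)$. The form becomes $(x+A)\,dy-y(\lambda+b)\,dx$ with $A$ of zero $1$-jet and
$b(0)=0$, because $(x+A_p)s_p'$, $\lambda s_p$ and $B_p$ have order at least two. Linearizing along $y=0$,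
\[
k_p'(0)=\exp\oint_{|x|=r}\frac{\lambda+b(x,0)}{x+A(x,0)}\,dx=e^{2\pi i\lambda},
\]
since the integrand has only a simple pole, at $0$, with residue $\lambda$.
\end{proof}

As $T_j$ is second countable, it is covered by countably many such neighborhoods $V_{j,i}$ $(i\geq1)$, with radii
$\delta_{j,i}$. We fix them.

\begin{lemma}\label{lem:inv}
If two germs \eqref{eq:form} are equivalent, their holonomies along the separatrices tangent to $\{y=0\}$
are conjugate in $\mathrm{Diff}(\mathbb C,0)$.
\end{lemma}

\begin{proof}
Let $\Phi$ conjugate them, with vector fields $X,X'$ and separatrices $S,S'$. By Lemma~\ref{lem:unit}, $\Phi_*X=vX'$ with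
$v(0)\neq0$. Comparing eigenvalues of linear parts, $\{1,\lambda\}=\{v(0),v(0)\lambda\}$. If $v(0)=\lambda$, then
$\lambda^2=1$, which is impossible; so $v(0)=1$. Therefore $D\Phi(0)$ commutes with $\mathrm{diag}(1,\lambda)$ and is
diagonal. Then $\Phi(S)$ is a smooth invariant curve tangent to $\{y=0\}$, so $\Phi(S)=S'$ by the uniqueness in
Lemma~\ref{lem:sep}. Since $\Phi|_S$ is biholomorphic, it preserves the positive generator of $\pi_1$ of the punctured
separatrix. It maps transversals to transversals and conjugates the holonomies. Since the class does not
depend on the choices, the claim follows.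
\end{proof}

\section{At most one non-repelling cycle}\label{sec:nonrep}

From here on we work in one variable. To continue cycles over a whole ball of perturbations we must exclude
collisions. The continuation of a solution of $f^Q(z)=z$ can become ambiguous only where $(f^Q)'(z)=1$; there the
multiplier of the cycle of $z$ is a root of unity, so the cycle is not repelling. The
next lemma says that non-repelling cycles compete for one critical point. In our application the fixed
point $0$, with $|\nu|=1$, already uses it up. The lemma is stated without normalizing $g$ at $0$, because the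
proof perturbs $f$ in a way that may change the multiplier at $0$.

\begin{lemma}\label{lem:one}
Let $f=f_0+g$ with $g$ holomorphic on $D_4$, continuous on $\overline{D_4}$, and $\|g\|:=\sup|g|<1$. Then
\begin{enumerate}
\item[\rm(i)] every cycle of $f$ contained in $D_4$ lies in $D_{5/2}$;
\item[\rm(ii)] $f$ has at most one non-repelling cycle in $D_4$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $\zeta$ be a point of maximal modulus $\rho$ in the cycle. Since $|\nu|=1$,
$\rho\ge|f(\zeta)|>\rho^2-\rho-1$, hence $\rho<1+\sqrt2<5/2$.

(ii) \emph{One critical point.} Let $W=\{z\in D_4:|f(z)|<4\}$. Every cycle of $f$ in $D_4$ lies in $W$. For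
$3\le|z|<4$ we have $|f(z)|\ge|z|^2-|z|-1\ge5$. So $W\subset D_3$, and $f\colon W\to D_4$ is proper: for
$K\subset D_4$ compact, the preimage is $\{z\in\overline{D_3}:f(z)\in K\}$, which is compact. On
$|z|=3$, Cauchy's estimate on discs of radius close to $1$ gives $|g'|\le1$, so $|\nu+g'|\le2<6=|2z|$. By Rouch\'e's
theorem, $f'=2z+(\nu+g')$ has exactly one zero $c$ in $D_3$. So $c$ is the only possible critical point of $f|_W$.

\emph{Each attracting cycle in $D_4$ attracts $c$}, that is, the orbit of $c$ stays in $W$ and accumulates exactly on
the cycle. Let $z_0$ be in the cycle, $q$ its period and $\mu$ its multiplier. If $\mu=0$, then $f'$ vanishes at a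
point of the cycle, which must be $c$, and the claim holds.

Let $0<|\mu|<1$. Choose a disc $B$ centered at $z_0$, of radius $r$ so small that $f^i(B)\subset W$ for $0\le i<q$,
$f^q(B)\subset B$, and $f^{qn}\to z_0$ uniformly on $B$. Then the orbit of any point of $B$ stays in $W$ and
accumulates exactly on the cycle. Suppose that $c$ is not attracted to the cycle. Then no $f^k(c)$, $k\ge1$, obtained by iterating
$f|_W$, lies in $B$. (If $c\notin W$, there are no such points.) The idea is that the inverse branches of the
iterates $f^{qn}$ fixing $z_0$ are then defined on all of $B$, although their derivatives at $z_0$ blow up.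
For $k\ge0$ let
\[
B_k=\{z: f^i(z)\in W\text{ for }0\le i<k,\ f^k(z)\in B\}.
\]
Each $f\colon B_{k+1}\to B_k$ is a restriction of the proper map $f|_W$ to a full preimage, hence proper. So
$f^{qn}\colon B_{qn}\to B$ is proper. If $z\in B_{qn}$ is critical for $f^{qn}$, then $f^i(z)=c$ for some $0\le i<qn$, so
$f^{qn-i}(c)\in B$, which is excluded. Hence $f^{qn}\colon B_{qn}\to B$ is a proper local homeomorphism onto a
connected base, that is, a finite covering. As $B$ is simply connected, there is a holomorphic section $\varphi_n\colon B\to W\subset D_3$ with
$f^{qn}\circ\varphi_n=\mathrm{id}$ and $\varphi_n(z_0)=z_0$. Then $|\varphi_n'(z_0)|=|\mu|^{-n}\to\infty$, while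
Cauchy's estimate gives $|\varphi_n'(z_0)|\le3/r$. This is a contradiction.

\emph{Conclusion.} The orbit of $c$ cannot accumulate exactly on two different cycles, so no $f$ as in the lemma has
two attracting cycles in $D_4$. Suppose that $f$ has two distinct non-repelling cycles $C_1,C_2\subset D_4$. By
Hermite interpolation (values and first derivatives of a polynomial can be prescribed at finitely many points) take a
polynomial $w$ with $w=0$ and $w'=f'$ on $C_1\cup C_2$. For small $\varepsilon>0$ the map
$f-\varepsilon w=f_0+(g-\varepsilon w)$ still satisfies the hypotheses, and $C_1,C_2$ are cycles of it. Since its derivative on them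
is $(1-\varepsilon)f'$, their multipliers have been multiplied by $(1-\varepsilon)^{\#C_i}$. Both are now attracting, a
contradiction.
\end{proof}

\section{Small cycles over a whole ball}\label{sec:persist}

Let $E$ be the Banach space, with the sup norm, of functions $g$ holomorphic on $D_4$ and continuous on $\overline{D_4}$ with
$g(0)=g'(0)=0$. Let $\mathcal U$ be its open unit ball and put $f_g=f_0+g$. For $g\in\mathcal U$
the fixed point $0$ of $f_g$ has multiplier $\nu$, so it is non-repelling. By Lemma~\ref{lem:one},
\begin{equation}\label{eq:allrep}
\text{every cycle of $f_g$ in $D_4$ other than $\{0\}$ is repelling and lies in $D_{5/2}\setminus\{0\}$.}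
\end{equation}

Evaluation $(g,z)\mapsto g(z)$ is holomorphic on $E\times D_4$: it is continuous, and holomorphic along complex lines.
Hence $(g,z)\mapsto f_g^Q(z)$ is holomorphic wherever the orbit stays in $D_4$, and the implicit function theorem
is available.

From here on $q_n$ denotes a period; the denominators of convergents, written $q_n$ in
Theorem~\ref{thm:class}, will not be used.

\begin{proposition}\label{prop:persist}
Assume {\rm(SC)}. Let $q_n$ be the minimal period of $O_n$ and let $z_n\in O_n$. There are holomorphic maps
$z_n(\cdot)\colon\mathcal U\to D_{5/2}\setminus\{0\}$ with $z_n(0)=z_n$ such that for every $g\in\mathcal U$ the point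
$z_n(g)$ is periodic for $f_g$ with minimal period $q_n$. For every $g\in\mathcal U$ the cycles $O_n(g)$ of $z_n(g)$
are contained in $D_{5/2}\setminus\{0\}$, repelling and pairwise disjoint, and
\[
\max_{\zeta\in O_n(g)}|\zeta|\to0\qquad(n\to\infty).
\]
\end{proposition}

\begin{proof}
The cycles $O_n$ of the polynomial $f_0$ all lie in $D_4$: if $\rho$ is the maximal modulus in $O_n$, then
$\rho\ge\rho^2-\rho$, so $\rho\le2$.

\emph{Step 1: a covering.} For $Q\ge1$ let $Z_Q$ be the set of $(g,z)\in\mathcal U\times(D_4\setminus\{0\})$ such that the
$f_g$-orbit of $z$ stays in $D_4$ and $f_g^Q(z)=z$. We claim that the projection $\pi\colon Z_Q\to\mathcal U$ is a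
finite covering whose local sections are holomorphic.

Let $(g,z)\in Z_Q$. The cycle of $z$ is not $\{0\}$, so by \eqref{eq:allrep} it is repelling and lies in
$D_{5/2}\setminus\{0\}$. The derivative $(f_g^Q)'(z)$ is a positive power of its multiplier, so it is not $1$. By the
implicit function theorem, $\pi$ is a homeomorphism from a neighborhood of $(g,z)$ in $Z_Q$ onto a neighborhood of
$g$, with holomorphic inverse.

Next we show that points of $Z_Q$ cannot escape. Let $(g_k,\zeta_k)\in Z_Q$ with $g_k\to g\in\mathcal U$. The orbits
lie in $D_{5/2}$, so after passing to a subsequence their first $Q$ points converge in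
$\overline{D_{5/2}}\subset D_4$ to an orbit of $f_g$ with $f_g^Q(\zeta)=\zeta$, $\zeta=\lim\zeta_k$. To see that $\zeta\ne0$, write, near
$(g,0)$,
\[
f_{h}^Q(z)-z=z\,R(h,z),\qquad R(h,z)=\int_0^1\bigl((f_h^Q)'(tz)-1\bigr)\,dt .
\]
Here $R$ is continuous and $R(g,0)=\nu^Q-1\ne0$, because $\lambda$ is irrational. If $\zeta_k\to0$, then, since
$\zeta_k\ne0$, we get $0=R(g_k,\zeta_k)\to R(g,0)\neq0$, a contradiction. So $(g,\zeta)\in Z_Q$.

With $g_k=g$ constant this shows that fibers are compact. They are also discrete, hence finite. Take a small ball around $g$ over
which the local sections through the points of the fiber are defined and disjoint. After shrinking the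
ball they exhaust $Z_Q$ over it. Otherwise there would be points $(g_k,\zeta_k)\in Z_Q$ off these sections with
$g_k\to g$; a subsequence would converge to a point of the fiber, contradicting the local injectivity of $\pi$ there.
This proves the claim.

\emph{Step 2: sections.} The ball $\mathcal U$ is convex, hence simply connected and locally path connected, so the covering
$Z_{q_n}$ has a unique section $z_n(\cdot)$ through $(0,z_n)$, and it is holomorphic. Each
$g\mapsto f_g^j(z_n(g))$, $0\le j<q_n$, is also a section of $Z_{q_n}$. Two sections of one covering over a connected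
base that agree at one point agree everywhere. These $q_n$ sections are distinct at $g=0$, hence
everywhere, so the minimal period of $z_n(g)$ is $q_n$. By \eqref{eq:allrep}, $O_n(g)$ is repelling and lies in
$D_{5/2}\setminus\{0\}$. Let $n\ne n'$. If $q_n\ne q_{n'}$, the cycles $O_n(g),O_{n'}(g)$ have different minimal periods and are
disjoint. If $q_n=q_{n'}$, their points are values of sections of one covering that are pairwise distinct at
$g=0$, hence everywhere, and again the cycles are disjoint.

\emph{Step 3: the cycles stay small.} For $g=0$ this is (SC). Let $g\ne0$ and $0\le j<q_n$. The function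
\[
\varphi(t)=f^{\,j}_{tg/\|g\|}\bigl(z_n(tg/\|g\|)\bigr),\qquad |t|<1,
\]
is holomorphic with values in $D_{5/2}\setminus\{0\}$. So $v=\log\frac{5}{2|\varphi|}$ is positive and harmonic
on the unit disc, and Harnack's inequality gives $v(t)\ge\frac{1-|t|}{1+|t|}\,v(0)$. At $t=\|g\|$ we obtain
\[
|f_g^j(z_n(g))|\le\tfrac52\Bigl(\tfrac25\max_{\zeta\in O_n}|\zeta|\Bigr)^{\frac{1-\|g\|}{1+\|g\|}},
\]
which tends to $0$ as $n\to\infty$, uniformly in $j$.
\end{proof}

Step 3 is needed because a conjugacy between germs is defined only on a disc of unknown size: cycles that
merely persist in $D_4$ would be invisible to it. The argument uses only that $\varphi$ omits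
the value $0$ and has a bound that does not depend on $n$ and $j$. A point that starts close to an omitted value
must stay close to it.

Let $\mu_n(g)$ be the multiplier of $O_n(g)$. It is a holomorphic function on $\mathcal U$, and $|\mu_n(g)|>1$.

\begin{lemma}\label{lem:indep}
Assume {\rm(SC)}. For distinct $n_1,\dots,n_m$ the map $(\mu_{n_1},\dots,\mu_{n_m})\colon\mathcal U\to\mathbb C^m$ has surjective
differential at each $g\in\mathcal U$. It is open, and the preimage of a compact set with empty interior is closed in $\mathcal U$
with empty interior.
\end{lemma}

\begin{proof}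
Let $w$ be a polynomial with $w(0)=w'(0)=0$ that vanishes on all $O_{n_i}(g)$. For small $t$, the set $O_{n_i}(g)$ is
still a cycle of $f_{g+tw}$. By the local injectivity of $\pi$ it is $O_{n_i}(g+tw)$. Therefore
\[
\mu_{n_i}(g+tw)=\prod_{\zeta\in O_{n_i}(g)}\bigl(f_g'(\zeta)+t\,w'(\zeta)\bigr),\qquad
d\mu_{n_i}(w)=\mu_{n_i}(g)\sum_{\zeta\in O_{n_i}(g)}\frac{w'(\zeta)}{f_g'(\zeta)} ,
\]
where $f_g'(\zeta)\ne0$ because the cycle is repelling. The cycles are disjoint and do not contain $0$, so Hermite
interpolation gives, for each $i$, such a polynomial $w_i$ with $w_i'=f_g'$ on $O_{n_i}(g)$ and $w_i'=0$ on the other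
$O_{n_l}(g)$. Then $d\mu_{n_i}(w_i)=q_{n_i}\mu_{n_i}(g)\ne0$ and $d\mu_{n_l}(w_i)=0$ for $l\ne i$, so the differential is surjective.

On the intersection of $\mathcal U$ with $g+\mathrm{span}(w_1,\dots,w_m)$ the map is a local biholomorphism at $g$.
Hence the image of every neighborhood of
$g$ contains a neighborhood of the image of $g$. Since $g$ is arbitrary, the map is open. The preimage of a compact
set $K$ is
closed. If it contained a nonempty open set, $K$ would contain the open image of that set.
\end{proof}

\section{Proof of Theorem \ref{thm:general}}

\subsection{What a family can offer}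
Fix $j,i$ and put $N=N_j$, $m=N+1$, $V=V_{j,i}$, $\delta=\delta_{j,i}$, with $k_p$ as in Lemma~\ref{lem:hol}. For
$n_0\ge0$ put $Q_l=q_{n_0+l}$, $1\le l\le m$. Let $M=M_{j,i,n_0}$ be the set of
$(p,\zeta_1,\dots,\zeta_m)\in V\times D_\delta^m$ such that, for each $l$, the first $Q_l$ iterates of $\zeta_l$ under
$k_p$ are defined and stay in $D_\delta$, and
\[
k_p^{Q_l}(\zeta_l)=\zeta_l,\qquad (k_p^{Q_l})'(\zeta_l)\ne1 .
\]
The conditions other than the equations define an open set, in which $M$ is closed. The derivative of
$(k_p^{Q_l}(\zeta_l)-\zeta_l)_l$ with respect to $(\zeta_1,\dots,\zeta_m)$ is diagonal with nonzero entries, so $M$ is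
locally a graph over $V$. So $M$ is a complex manifold of dimension $N$ (possibly empty). Being locally closed in a second
countable manifold, it is second countable and $\sigma$-compact. The map
\[
\Lambda\colon M\to\mathbb C^{N+1},\qquad \Lambda(p,\zeta_1,\dots,\zeta_m)=\bigl((k_p^{Q_l})'(\zeta_l)\bigr)_{1\le l\le m},
\]
is holomorphic. Its image is a null set: $\Lambda(M)$ is the image of $M\times\{0\}$, which is null in
$M\times\mathbb C$, under the map $(\xi,t)\mapsto\Lambda(\xi)$, and $C^1$ maps between second countable manifolds of
equal dimension preserve null sets. This is where one more cycle than parameters is used.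

The set $\Lambda(M)$ may well be dense. But since $M$ is $\sigma$-compact, $\Lambda(M)$ is a countable union of
\emph{compact} null sets, and these have empty interior. By Lemma~\ref{lem:indep},
\[
\mathcal B_{j,i,n_0}:=\bigl\{g\in\mathcal U:(\mu_{n_0+1}(g),\dots,\mu_{n_0+m}(g))\in\Lambda(M_{j,i,n_0})\bigr\}
\]
is a countable union of closed sets with empty interior, that is, a meager set.

\subsection{What a conjugacy forces}
\emph{Claim. If $g\in\mathcal U$ and the germ of $f_g$ at $0$ is conjugate in $\mathrm{Diff}(\mathbb C,0)$ to the
holonomy of $\omega_p$ along $S(p)$ for some $p\in V_{j,i}\subset T_j$, then $g\in\bigcup_{n_0}\mathcal B_{j,i,n_0}$.}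

\begin{proof}[Proof of the claim]
The germ of $f_g$ at $0$ is conjugate to that of $k_p$. Let $\psi$ represent a conjugacy. The germs at $0$ of
$\psi\circ f_g$ and $k_p\circ\psi$ are equal, so we can choose $\varepsilon>0$ so small that $\psi$ is defined and
injective on $D_\varepsilon\cup f_g(D_\varepsilon)$, $\psi(D_\varepsilon)\subset D_\delta$, and
$\psi\circ f_g=k_p\circ\psi$ on all of $D_\varepsilon$. By Proposition~\ref{prop:persist} there is $n_0$ such that
$O_n(g)\subset D_\varepsilon$ for all $n>n_0$. For these $n$, $\psi(O_n(g))$ is a cycle of $k_p$ in $D_\delta$ of minimal period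
$q_n$ and multiplier $\mu_n(g)\ne1$. Hence
$(p,\psi(z_{n_0+1}(g)),\dots,\psi(z_{n_0+m}(g)))\in M_{j,i,n_0}$, and its image under $\Lambda$ is
$(\mu_{n_0+1}(g),\dots,\mu_{n_0+m}(g))$. So $g\in\mathcal B_{j,i,n_0}$.
\end{proof}

\subsection{Conclusion}
There are countably many triples $(j,i,n_0)$. By Baire's theorem in the open ball $\mathcal U$ there is
$g\in\mathcal U\setminus\bigcup_{j,i,n_0}\mathcal B_{j,i,n_0}$. Since $f_g'(0)=\nu=e^{2\pi i\lambda}$,
Theorem~\ref{thm:PMY} gives a germ $\mathcal F$ of the form \eqref{eq:form} whose holonomy along its
separatrix tangent to $\{y=0\}$ is conjugate to $f_g$. If $\mathcal F$ were equivalent to some $\omega_p$,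
$p\in T_j$, then by Lemma~\ref{lem:inv} the germ $f_g$ would be conjugate to the holonomy of $\omega_p$ along $S(p)$.
Since $p$ lies in some $V_{j,i}$, this contradicts the claim. The first assertion is proved.

For the second, suppose that only countably many classes contain no polynomial foliation. Choose a representative of
each, view it as a family over a point, and add these families to the families $T^{\mathrm{pol}}_d$, $d\ge1$. By
Lemma~\ref{lem:poly} these countably many families together meet every class, which contradicts the first assertion.
\qed

\begin{remark}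
The hypothesis $\lambda<0$ enters through Theorem~\ref{thm:PMY} and the recursion in Lemma~\ref{lem:sep}. Irrationality enters
through $\nu^Q\ne1$ in Proposition~\ref{prop:persist}, $\lambda^2\neq1$ in Lemma~\ref{lem:inv}, and Theorem~\ref{thm:PMY}. Without (SC) the first assertion
can fail: for $\lambda$ Brjuno, a single family over a point meets every class, as the proof in
Section~\ref{sec:class} shows.
\end{remark}

\section{An explicit example: proof of Theorem \ref{thm:answer}}

By Theorem~\ref{thm:general} it suffices to find $\lambda$ with small cycles. As for period two in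
Section~\ref{sec:idea}, a value $\nu^q$ very close to $1$ forces a cycle of period dividing $q$ very close to $0$. The
numbers $a_j$ are chosen so that $\nu^{a_j}\to1$ fast enough for the whole cycle to be small.

\emph{Arithmetic.} All $a_i$ are powers of $2$, with $a_i\mid a_{i+1}$ and $a_{i+1}\ge2a_i$. Let $q=a_j$. Then
$q\sum_{i\le j}1/a_i$ is an integer, so $\nu^q=e^{-2\pi i\theta}$ with
\[
0<\theta=q\sum_{i>j}\frac1{a_i}\le\frac{2q}{a_{j+1}}<1 .
\]
Hence $\nu^q\neq1$, and
\begin{equation}\label{eq:liouville}
0<|\nu^q-1|\le2\pi\theta\le4\pi q\,2^{-4q2^q}\le2^{-2q2^q}\qquad(q=a_1,a_2,\dots),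
\end{equation}
where the last step uses $4\pi q\le2^{4+q}\le2^{8q}\le2^{2q2^q}$ for $q\ge2$. So $\nu^{a_j}\to1$ with $\nu^{a_j}\ne1$. A root
of unity has only finitely many distinct powers, so $\nu$ is not a root of unity; that is, $\lambda$ is irrational. Clearly
$\lambda<0$.

\emph{{\rm(SC)} holds.} Let $q$ be as in \eqref{eq:liouville}. Since $f_0^q$ is a monic polynomial of degree $2^q$,
\[
f_0^q(z)-z=z\,\bigl(\nu^q-1+\dots+z^{2^q-1}\bigr)
\]
with a monic second factor. The product of its $2^q-1$ roots has modulus $|\nu^q-1|\ne0$, so some root $\zeta\neq0$
satisfies
\[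
|\zeta|\le|\nu^q-1|^{1/(2^q-1)}\le2^{-2q2^q/(2^q-1)}\le2^{-2q}.
\]
We have $|f_0(z)|\le|z|+|z|^2\le2|z|$ for $|z|\le1$. So the points $\zeta,f_0(\zeta),\dots,f_0^{q-1}(\zeta)$ lie in
$\{|z|\le2^{q-1}2^{-2q}\}\subset\{|z|\le2^{-q}\}$. They form a cycle of period dividing $q$ that does not contain $0$.
Letting $q=a_j\to\infty$ we obtain cycles not containing $0$ that tend to $0$. Infinitely many of them are distinct,
and a sequence of distinct ones is as required in (SC).

Now apply Theorem~\ref{thm:general} to the families $T_d^{\mathrm{pol}}$, $d\ge1$. Some germ \eqref{eq:form} is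
equivalent to none of their members, hence, by Lemma~\ref{lem:poly}, to no germ defined by a polynomial $1$-form.\qed

\section{The classification: proof of Theorem \ref{thm:class}}\label{sec:class}

(b)$\Rightarrow$(a). Let $\lambda$ be Brjuno. By Lemma~\ref{lem:hol} (with $T_j$ a point) the holonomy of any germ
\eqref{eq:form} along its separatrix tangent to $\{y=0\}$ has multiplier $e^{2\pi i\lambda}$. By Brjuno's theorem it is
conjugate to $z\mapsto e^{2\pi i\lambda}z$. This is the holonomy of $x\,dy-\lambda y\,dx=0$ along $\{y=0\}$: the
leaves over $x=re^{i\theta}$ are $y=ze^{i\lambda\theta}$. By the theorem of Mattei and Moussu \cite{MM}, the germ is equivalent to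
$x\,dy-\lambda y\,dx=0$, which is polynomial.

(a)$\Rightarrow$(b). Suppose that $\lambda$ is not Brjuno. By Yoccoz's theorem \cite{Y} every neighborhood of $0$ contains infinitely
many cycles of $f_0$. So we can choose inductively distinct cycles $O_n\ne\{0\}$ with $O_n\subset D_{1/n}$. They do not
contain $0$, because $0$ is fixed. Thus (SC) holds, and by Theorem~\ref{thm:general} there is a class, indeed
uncountably many classes, containing no polynomial foliation.\qed

\begin{thebibliography}{9}

\bibitem{CS}
G. Calsamiglia and P. Sad,
\emph{Extension of germs of holomorphic foliations},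
arXiv:1407.8111 (2014).

\bibitem{MM}
J.-F. Mattei and R. Moussu,
\emph{Holonomie et int\'egrales premi\`eres},
Ann. Sci. \'ENS 13 (1980).

\bibitem{PMY}
R. P\'erez-Marco and J.-C. Yoccoz,
\emph{Germes de feuilletages holomorphes \`a holonomie prescrite},
Ast\'erisque 222 (1994).

\bibitem{Y}
J.-C. Yoccoz,
\emph{Petits diviseurs en dimension 1},
Ast\'erisque 231 (1995).

\end{thebibliography}

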